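# Rings on which the first tight Hilbert coefficient vanishes

## The equivalence between $e_1^*(Q)=0$ and $F$-rationality

Throughout, "local" includes Noetherian, $p>0$ is a prime, and $q$ denotes a power $p^e$ of $p$.

**Theorem 1 (Huneke's conjecture).** Let $R$ be an excellent local ring of characteristic $p>0$ and dimension $d\ge1$, with $\widehat R$ reduced and $(S_2)$. The following are equivalent:

1. (i) $e_1^*(Q)=0$ for some parameter ideal $Q$;
2. (ii) $e_1^*(Q)=0$ for all parameter ideals $Q$;
3. (iii) $R$ is $F$-rational.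

So the conjecture of Huneke, as posed in Duong Thi Huong, Nguyen Tuan Long, Pham Hung Quy, "The vanishing of the first tight Hilbert coefficient for Buchsbaum rings", arXiv:2401.06756 (2024), is true. That includes the assertion that vanishing for one parameter ideal forces vanishing for all. We also prove a version without $(S_2)$.

**Theorem 2.** Let $R$ be an excellent local ring of characteristic $p>0$, $d=\dim R\ge 1$, with $\widehat R$ reduced and equidimensional. Then $e_1^*(Q)\ge0$ for all parameter ideals $Q$. The following are equivalent: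

1. (i) $e_1^*(Q)=0$ for some $Q$;
2. (ii) $e_1^*(Q)=0$ for all $Q$;
3. (iii) every local factor of the $S_2$-ification of $\widehat R$ is $F$-rational;
4. (iv) $\widehat R$ satisfies $(R_1)$ and every local factor of its normalization is $F$-rational.

Let us unpack the words. Write $R^\circ$ for the set of elements of $R$ outside every minimal prime, and $I^{[q]}$ for the ideal generated by the $q$-th powers of the elements of $I$.

**Definition (tight closure).** For an ideal $I$ of a ring $R$ of characteristic $p$,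
$$I^*=\{x\in R:\ \text{there is } c\in R^\circ\text{ with } c\,x^q\in I^{[q]}\text{ for all } q\gg0\}.$$

**Definition (tight Hilbert coefficients).** When $R$ is reduced local of dimension $d$ and $I$ is $\mathfrak m$-primary, it is known that $\ell(R/(I^{n+1})^*)$ is, for $n\gg0$, a polynomial in $n$ of degree $d$. The integers $e_i^*(I)$ are defined by
$$\ell(R/(I^{n+1})^*)=e_0^*(I)\binom{n+d}{d}-e_1^*(I)\binom{n+d-1}{d-1}+\cdots+(-1)^de_d^*(I)\qquad(n\gg0).$$

**Definition ($F$-rational).** A parameter ideal is an ideal generated by a system of parameters. The ring $R$ is $F$-rational if $Q^*=Q$ for every parameter ideal $Q$.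

Recall that $(S_2)$ means $\operatorname{depth}R_{\mathfrak p}\ge\min(2,\dim R_{\mathfrak p})$ for all primes $\mathfrak p$; that $(R_1)$ means $R_{\mathfrak p}$ is regular whenever $\operatorname{ht}\mathfrak p\le1$; and that $R$ is equidimensional if $\dim R/P=\dim R$ for all minimal primes $P$. Excellence holds for every complete local ring and enters only through quoted facts about tight closure. The $S_2$-ification is defined in the last section, with an example.

What is surprising in Theorem 1 is how much one number says. The integer $e_1^*(Q)$ is the second coefficient of a length function attached to a single ideal. The theorem says that if it is zero, then every parameter ideal is tightly closed. Along the way we will see that it also makes the ring Cohen–Macaulay.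

## Three computations by hand

**Example 1 (the cusp).** Let $R=k[[t^2,t^3]]$ and $Q=(t^2)$. I claim that $(Q^n)^*=\{f\in R:\operatorname{ord}_tf\ge2n\}$ for $n\ge 1$. If $\operatorname{ord} f\ge 2n$, put $c=t^2$. Then $cf^q=t^{2nq}\cdot t^2(f/t^{2n})^q$, and $t^2k[[t]]\subseteq R$, so $cf^q\in (Q^n)^{[q]}$ for all $q$. Conversely, $cf^q\in(t^{2nq})$ gives $\operatorname{ord}c+q\operatorname{ord}f\ge 2nq$. Divide by $q$ and let $q\to\infty$ to get $\operatorname{ord}f\ge2n$. The orders of elements of $R$ below $2n+2$ are $0,2,3,\dots,2n+1$, so $\ell(R/(Q^{n+1})^*)=2n+1=2(n+1)-1$. Hence $e_0^*(Q)=2$ and $e_1^*(Q)=1$. The ring is not $F$-rational: $t^3\in Q^*\setminus Q$.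

The same argument settles dimension one. Let $R$ be complete, reduced and of dimension 1. Its normalization $\widetilde R$ is a finite product of discrete valuation rings, finite over $R$, and there is $c\in R^\circ$ with $c\widetilde R\subseteq R$. For a parameter $x$ and $n\ge1$ we have
$$(x^n)^*=x^n\widetilde R\cap R .$$
If $f=x^ng$ with $g\in\widetilde R$, then $cf^q=x^{nq}\,cg^q\in x^{nq}R$. If $c'f^q\in x^{nq}R$ for all large $q$ with $c'\in R^\circ$, then $v(c')+qv(f)\ge nq\,v(x)$ for each of the valuations $v$. Since $v(c')<\infty$, we get $v(f)\ge nv(x)$. For large $n$ we have $x^{n+1}\widetilde R\subseteq R$, so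
$$\ell(R/(x^{n+1})^*)=\ell(\widetilde R/x^{n+1}\widetilde R)-\ell(\widetilde R/R)=\ell(\widetilde R/x\widetilde R)(n+1)-\ell(\widetilde R/R).$$
Thus $e_1^*((x))=\ell(\widetilde R/R)$, which does not depend on $x$. It vanishes if and only if $R=\widetilde R$. In that case every $(x)$ is tightly closed by the formula for $(x)^*$. Conversely, suppose $R$ is $F$-rational and $f\in\widetilde R$. Choose a parameter $x$ with $x\widetilde R\subseteq R$ (a multiple of $c$ by a parameter will do). Then $xf\in x\widetilde R\cap R=(x)^*=xR$ and $f\in R$. So Theorem 1 holds for complete rings of dimension one.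

**Example 2 (a cubic cone).** Let $p\ne3$ and $R=k[[x,y,z]]/(x^3+y^3+z^3)$. As a module over $k[[x,y]]$ it is free on $1,z,z^2$, so $R$ is Cohen–Macaulay of dimension 2 and $x\in R^\circ$. It is reduced, since $z^3+(x^3+y^3)$ has nonzero discriminant $-27(x^3+y^3)^2$. Let $Q=(x,y)$. I claim $z^2\in Q^*\setminus Q$. Clearly $z^2\notin Q$, because $R/Q=k[z]/(z^3)$. Write $2q=3a+r$ with $0\le r\le2$. Then $xz^{2q}=\pm x(x^3+y^3)^az^r$ is a combination of terms $x^{3i+1}y^{3j}z^r$ with $i+j=a$. If such a term is not in $(x^q,y^q)$, then $3i+1\le q-1$ and $3j\le q-1$, so $2q-r=3a\le 2q-3$ and $r\ge3$, which is impossible. Hence $x z^{2q}\in Q^{[q]}$ for all $q$.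

**Example 3 (the quartic ring).** Let $F=k[[x,y]]$, let $\widetilde G\subset F$ be the ring of power series in all monomials of degree 4, and let $G=k[[x^4,x^3y,xy^3,y^4]]\subset\widetilde G$. Put $w=x^2y^2$. All monomials of degree $8$ lie in $G$: for instance $x^6y^2=(x^3y)^2$, $x^5y^3=x^4\cdot xy^3$ and $x^4y^4=x^4\cdot y^4$. By subtracting $x^4$ or $y^4$, so do all monomials of degree $4m$ with $m\ge2$. Hence $\widetilde G=G\oplus kw$, $\ell(\widetilde G/G)=1$, and $Q\widetilde G\subseteq G$ for $Q=(x^4,y^4)$. The module $\widetilde G$ is free over $k[[x^4,y^4]]$ on $1,x^3y,w,xy^3$, so $\ell(\widetilde G/Q^{n+1}\widetilde G)=4\binom{n+2}2$.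

First, every ideal $I$ of the regular ring $F$ is tightly closed. By flatness of Frobenius, $I^{[q]}:f^q=(I:f)^{[q]}$. So if $f\notin I$ and $cf^q\in I^{[q]}$ for all $q\gg0$, then $c\in (x,y)^{[q]}$ for all $q\gg0$ and $c=0$. Since $\widetilde G$ is a direct summand of $F$ as a $\widetilde G$-module (sort monomials by degree modulo 4), $IF\cap\widetilde G=I$ for ideals $I$ of $\widetilde G$. So all ideals of $\widetilde G$ are tightly closed, and in particular $\widetilde G$ is $F$-rational.

Next, $(Q^n)^*=Q^n\widetilde G\cap G$ in $G$ for $n\ge 1$. An element of $(Q^n)^*$ lies in $(Q^nF)^*\cap G=Q^nF\cap G=Q^n\widetilde G\cap G$. Conversely, if $f=\sum m_is_i\in G$ with $m_i\in Q^n$ and $s_i\in\widetilde G$, then $x^4f^q=\sum m_i^q\,x^4s_i^q\in(Q^n)^{[q]}$, since $x^4\widetilde G\subseteq G$. As $Q^{n+1}\widetilde G\subseteq G$, we get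
$$\ell(G/(Q^{n+1})^*)=4\binom{n+2}2-1,\qquad e_1^*(Q)=0 .$$
But $G$ is not $F$-rational: $x^6y^2=x^4w\in Q^*$, while $x^6y^2\notin Q$ because $w\notin G$ and $y^4\nmid x^6y^2$. This does not contradict Theorem 1, because $G$ is not $(S_2)$. From $0\to G\to\widetilde G\to k\to0$ we get $H^1_{\mathfrak m}(G)=k$, so $\operatorname{depth}G=1<2$. The hypothesis $(S_2)$ therefore cannot be dropped. Theorem 2 does cover $G$: its normalization $\widetilde G$ is $F$-rational.

## The Cohen–Macaulay count and where it breaks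

Let $Q=(x_1,\dots,x_d)$ be a parameter ideal. If $R$ is Cohen–Macaulay, then $\mathrm{gr}_Q(R)=(R/Q)[T_1,\dots,T_d]$, so $\ell(R/Q^{n+1})=\ell(R/Q)\binom{n+d}d$. Since $Q^nQ^*\subseteq(Q^{n+1})^*$ (if $a\in Q^n$ and $cx^q\in Q^{[q]}$, then $c(ax)^q\in (Q^{n+1})^{[q]}$), the ideal $(Q^{n+1})^*$ contains $Q^nQ^*+Q^{n+1}$. Modulo $Q^{n+1}$ the latter is the degree-$n$ part of $(Q^*/Q)[T]$. Hence
$$\ell(R/(Q^{n+1})^*)\le\ell(R/Q)\binom{n+d}{d}-\ell(Q^*/Q)\binom{n+d-1}{d-1},$$
and since $e_0^*(Q)=\ell(R/Q)$ (we prove this later) we get $e_1^*(Q)\ge\ell(Q^*/Q)$. In Example 2 this gives $e_1^*(Q)\ge1$. In general, $e_1^*(Q)=0$ forces $Q^*=Q$.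

Without the Cohen–Macaulay property the starting point $\mathrm{gr}_Q(R)=(R/Q)[T]$ is lost, and Example 3 shows what happens then. There
$$\ell(G/Q^{n+1})=\ell(\widetilde G/Q^{n+1}\widetilde G)-\ell(\widetilde G/G)+\ell(Q^{n+1}\widetilde G/Q^{n+1}G).$$
The last module has basis the $n+2$ monomials $x^{4i}y^{4j}w$ with $i+j=n+1$: dividing such a monomial by $x^{4i'}y^{4j'}$ with $i'+j'=n+1$ gives a monomial only for $(i',j')=(i,j)$, and then the quotient is $w\notin G$. Therefore $\ell(G/Q^{n+1})=4\binom{n+2}2+(n+1)$, while $(Q^{n+1})^*/Q^{n+1}$ has length $n+2$. The positive term $n+1$ and the gain $n+2$ cancel in degree one: $Q^*\ne Q$, yet $e_1^*(Q)=0$. Any proof must use $(S_2)$ to rule out such a cancellation.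

Here is the way around.

First, we count in a module where the Cohen–Macaulay count is correct. For complete $R$ we will have $(Q^n)^*=Q^nB\cap R$ for a big algebra $B$ on which $x_1,\dots,x_d$ is a regular sequence. We forget tight closure and keep only the map $R\to B$.

Second, we cut by general elements of $Q$ until the dimension is two. There the first two coefficients are still visible, and the finitely generated Cohen–Macaulay module obtained as the ideal transform of the cut ring (it is $\widetilde G$ when the cut ring is $G$) lies between the cut ring and the cut $B$. The Cohen–Macaulay count on this module gives $e_1\ge 0$. If $e_1=0$, it gives an injection on top local cohomology.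

Third, we climb back up one dimension at a time. The injectivity propagates, and it forces all $H^i$ with $2\le i<\dim$ to vanish. The hypothesis $(S_2)$ is used twice: to make $H^2$ of finite length at each stage, and to kill $H^0$ and $H^1$ at the top.

## The characteristic-free statement

For a local ring with maximal ideal $\mathfrak m$, $H^i(-)=H^i_{\mathfrak m}(-)$ is local cohomology. A sequence $x_1,\dots,x_d$ is *regular* on a module $B$ (not necessarily finitely generated) if each $x_i$ is a nonzerodivisor on $B/(x_1,\dots,x_{i-1})B$ and $(x_1,\dots,x_d)B\ne B$.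

**Theorem A.** Let $(R,\mathfrak m)$ be a homomorphic image of a regular local ring, satisfying $(S_2)$, with $\dim R=d\ge1$. Let $Q=(x_1,\dots,x_d)$ be a parameter ideal and $\varphi:R\to B$ an $R$-linear map to a module on which $x_1,\dots,x_d$ is a regular sequence. Put $I_n=\varphi^{-1}(Q^nB)$, and assume that $\bigoplus_{n\ge0}I_nt^n$ is a finite module over $R[Qt]$. For $n\gg0$ write
$$\ell(R/I_{n+1})=e_0\binom{n+d}{d}-e_1\binom{n+d-1}{d-1}+\cdots.$$
Then $e_0=e(Q,R)$ and $e_1\ge0$. Moreover $e_1=0$ if and only if $R$ is Cohen–Macaulay and $H^d_{\mathfrak m}(R)\to H^d_{\mathfrak m}(B)$ is injective. In that case $I_n=Q^n$ for all $n$, and $\varphi^{-1}(Q'B)=Q'$ for every parameter ideal $Q'$.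

**Example 4.** Let $R=B=k[[x]]$, $Q=(x)$, and let $\varphi$ be multiplication by $x$. Then $I_0=R$ and $I_n=(x^{n-1})$ for $n\ge1$, so $\ell(R/I_{n+1})=n=(n+1)-1$ and $e_1=1$. Indeed $R$ is Cohen–Macaulay, but multiplication by $x$ on $H^1_{\mathfrak m}(R)=k((x))/k[[x]]$ is not injective.

The next three sections collect the tools: modules that behave like regular sequences, cutting, and the effect of $(S_2)$ on local cohomology.

## Quasi-regular modules and the count on a Cohen–Macaulay module

Let $(A,\mathfrak n)$ be local of dimension $s$, $\mathfrak q=(x_1,\dots,x_s)$ a parameter ideal, $D$ an $A$-module, $E=D/\mathfrak qD$.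

**Definition (quasi-regular, complete).** $D$ is *quasi-regular* if $E\ne0$ and the natural surjection $E[T_1,\dots,T_s]\to\mathrm{gr}_{\mathfrak q}(D)$, $eT^b\mapsto[x^be]$, is an isomorphism. *Complete* means $\mathfrak q$-adically complete and separated.

The notion does not depend on the choice of $s$ generators of $\mathfrak q$. A parameter ideal cannot be generated by fewer than $s$ elements, so any $s$ generators are minimal generators. Two choices then differ by a matrix over $A$ that is invertible modulo $\mathfrak n$, hence invertible, and this matrix induces an automorphism of $E[T]$. If $x_1,\dots,x_s$ is $D$-regular, then $D$ is quasi-regular (Matsumura, *Commutative Ring Theory*, Thm 16.2).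

**Example 5.** Over $A=k[[x]]$ with $\mathfrak q=(x)$, let $D=A\oplus k((x))/A$. The second summand equals $x$ times itself, so $x^nD/x^{n+1}D=k$ for all $n$ and $D$ is quasi-regular. But $x$ is a zerodivisor on $D$. Here $D$ is not separated. For complete modules this cannot happen, as we now show.

**Lemma 1.** Let $D$ be complete and quasi-regular, $s\ge1$. For any generators $x_1,\dots,x_s$ of $\mathfrak q$, the element $x_1$ is a nonzerodivisor on $D$, and $\bar D=D/x_1D$ is complete and quasi-regular over $A/x_1A$ with respect to $x_2,\dots,x_s$, with $\bar D/\mathfrak q\bar D=E$ and $\mathrm{gr}_{\mathfrak q}(\bar D)=E[T]/T_1E[T]$. Hence $x_1,\dots,x_s$ is $D$-regular, and $H^i_{\mathfrak n}(D)=0$ for $i<s$.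

*Proof.* **Step 1: $x_1z\in\mathfrak q^nD$ implies $z\in\mathfrak q^{n-1}D$.** This shows that $x_1$ is a nonzerodivisor and controls the filtration on $x_1D$. Suppose $x_1z\in\mathfrak q^nD$ and $z\in\mathfrak q^mD$ with $m<n-1$. Then $x_1z\in\mathfrak q^{m+2}D$, so $T_1[z]=0$ in $\mathrm{gr}_{m+1}$, where $[z]\in\mathrm{gr}_m$. As $T_1$ is injective on $E[T]$, $[z]=0$ and $z\in\mathfrak q^{m+1}D$. Starting from $m=0$ and repeating, $z\in\mathfrak q^{n-1}D$. Consequently
$$x_1D\cap\mathfrak q^nD=x_1\mathfrak q^{n-1}D\qquad(n\ge1),$$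
and if $x_1z=0$ then $z\in\bigcap_n\mathfrak q^nD=0$.

**Step 2: $\bar D$ is separated and complete.** Let $z\in\bigcap_n(x_1D+\mathfrak q^nD)$, say $z=x_1m_n+q_n$ with $q_n\in\mathfrak q^nD$. Then $x_1(m_n-m_{n+1})=q_{n+1}-q_n\in\mathfrak q^nD$, so $m_n-m_{n+1}\in\mathfrak q^{n-1}D$ by Step 1. Thus $m_n$ converges to some $m$ with $m-m_n\in\mathfrak q^{n-1}D$. Now $z-x_1m=x_1(m_n-m)+q_n\in\mathfrak q^nD$ for all $n$, so $z=x_1m$. This is separatedness of $\bar D$. For completeness, take a sequence in $\bar D$ whose $n$-th successive difference lies in $\mathfrak q^n\bar D$. It lifts to a sequence in $D$ with $n$-th successive difference in $\mathfrak q^nD$ (lift the differences one by one). The lift converges, and so does its image.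

**Step 3: the associated graded module.** By the modular law and Step 1, for $n\ge1$,
$$\mathrm{gr}_{\mathfrak q}(\bar D)_n=\frac{\mathfrak q^nD}{\mathfrak q^{n+1}D+(x_1D\cap\mathfrak q^nD)}=\frac{\mathfrak q^nD}{\mathfrak q^{n+1}D+x_1\mathfrak q^{n-1}D}=\bigl(E[T]/T_1E[T]\bigr)_n,$$
and $\mathrm{gr}_{\mathfrak q}(\bar D)_0=D/\mathfrak qD=E$. So $\bar D$ is quasi-regular over $A/x_1A$, which has dimension $s-1$.

**Step 4: conclusions.** Iterating, $x_1,\dots,x_s$ is $D$-regular, with $D/\mathfrak qD=E\ne0$. For the vanishing we induct on $s$. For $i<s$ we have $H^{i-1}(\bar D)=0$, so $x_1$ is injective on $H^i(D)$. Every element of $H^i(D)$ is killed by a power of $\mathfrak n$, hence of $x_1$. So $H^i(D)=0$. $\square$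

The last argument uses only that $x_1,\dots,x_s$ is $D$-regular. I will call it the torsion argument.

The next lemma is the Cohen–Macaulay count, in a form where it can be applied to a module $C$ mapping to a big module $D$.

**Lemma 2.** Let $C$ be a finitely generated Cohen–Macaulay $A$-module of dimension $s\ge1$, $\psi:C\to D$ $A$-linear, and $K=\ker(C/\mathfrak qC\to D/\mathfrak qD)$.

(a) $\ell(C/\psi^{-1}(\mathfrak q^{n+1}D))\le\ell(C/\mathfrak qC)\binom{n+s}{s}-\ell(K)\binom{n+s-1}{s-1}$ for all $n\ge0$.

(b) If $D$ is quasi-regular and $K=0$, then $\psi^{-1}(\mathfrak q^nD)=\mathfrak q^nC$ for all $n$.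

(c) If $x_1,\dots,x_s$ is $D$-regular, then $K=0$ if and only if $H^s_{\mathfrak n}(C)\to H^s_{\mathfrak n}(D)$ is injective.

*Proof.* The sequence $x_1,\dots,x_s$ is $C$-regular, so $\mathrm{gr}_{\mathfrak q}(C)=(C/\mathfrak qC)[T]$ and $\ell(C/\mathfrak q^{n+1}C)=\ell(C/\mathfrak qC)\binom{n+s}s$.

(a) Let $C_1=\psi^{-1}(\mathfrak qD)\supseteq\mathfrak qC$, so that $K=C_1/\mathfrak qC$. Then $\psi^{-1}(\mathfrak q^{n+1}D)\supseteq\mathfrak q^nC_1+\mathfrak q^{n+1}C$. The quotient $(\mathfrak q^nC_1+\mathfrak q^{n+1}C)/\mathfrak q^{n+1}C$ is the submodule $K[T]_n$ of $(C/\mathfrak qC)[T]_n$. It has length $\ell(K)\binom{n+s-1}{s-1}$. Subtract.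

(b) As $K=0$, the map $\mathrm{gr}_{\mathfrak q}(C)=(C/\mathfrak qC)[T]\to(D/\mathfrak qD)[T]=\mathrm{gr}_{\mathfrak q}(D)$ is injective. Induct on $n$, the case $n=0$ being clear. If $\psi^{-1}(\mathfrak q^nD)=\mathfrak q^nC$ and $c\in\psi^{-1}(\mathfrak q^{n+1}D)$, then $c\in\mathfrak q^nC$, and its class in $\mathrm{gr}_{\mathfrak q}(C)_n$ maps to $0$ in $\mathrm{gr}_{\mathfrak q}(D)_n$. So $c\in\mathfrak q^{n+1}C$.

(c) Put $C_j=C/(x_1,\dots,x_j)C$ and $D_j=D/(x_1,\dots,x_j)D$. By the torsion argument, $H^i(C_j)=0$ and $H^i(D_j)=0$ for $i<s-j$. So $0\to C_{j-1}\xrightarrow{x_j}C_{j-1}\to C_j\to0$ gives an injection $H^{s-j}(C_j)\hookrightarrow H^{s-j+1}(C_{j-1})$ with image the elements killed by $x_j$. Composing,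
$$C/\mathfrak qC=H^0(C_s)\hookrightarrow H^1(C_{s-1})\hookrightarrow\cdots\hookrightarrow H^s(C).$$
By induction on $j$ the image of $H^{s-j}(C_j)$ in $H^s(C)$ is $0:(x_1,\dots,x_j)$, so $C/\mathfrak qC$ is identified with $0:_{H^s(C)}\mathfrak q$. In the same way $D/\mathfrak qD=H^0(D_s)\hookrightarrow H^s(D)$; here $D/\mathfrak qD$ is $\mathfrak n$-torsion because $\mathfrak q$ is $\mathfrak n$-primary. By naturality of connecting maps the two injections are compatible with $\psi$. If $H^s(C)\to H^s(D)$ is injective, then so is $C/\mathfrak qC\to D/\mathfrak qD$, so $K=0$. Conversely, suppose the kernel of $H^s(C)\to H^s(D)$ contains $z\ne0$. Some power of $\mathfrak n$ kills $z$, so $Az$ has finite length and contains a nonzero element killed by $\mathfrak n$. This element lies in $0:_{H^s(C)}\mathfrak q=C/\mathfrak qC$, and goes to $0$ in $D/\mathfrak qD\subseteq H^s(D)$. Hence $K\ne0$. $\square$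

## Filtrations that survive cutting

We want to replace $R\to B$ by $R/yR\to B/yB$ with $y\in Q$ general. The image of $I_n$ in $R/yR$ is contained in the preimage of $Q^n(B/yB)$. But equality is not given by the definitions: from $\varphi(r)=yb+u$ with $u\in Q^nB$ we cannot conclude that $b$ comes from $R$. So we allow filtrations that are not preimages, and keep only what survives: injectivity on graded pieces in large degrees.

**Definition (condition $(\dagger)$).** Let $A,\mathfrak q,D$ be as before, $\varphi:A\to D$ an $A$-linear map, and $J=(J_n)_{n\ge0}$ a decreasing chain of ideals. Condition $(\dagger)$ for $(A,\mathfrak q,\varphi,J)$ says: $D$ is complete and quasi-regular; $J_0=A$; $\mathfrak qJ_n\subseteq J_{n+1}$ with equality for $n\gg0$; $\varphi(J_n)\subseteq\mathfrak q^nD$; and $\mathrm{gr}_J(A)_n=J_n/J_{n+1}\to\mathrm{gr}_{\mathfrak q}(D)_n$ is injective for $n\gg0$.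

**Example 6.** In the situation of Example 4, take $J_0=A$, $J_1=(x)$, and $J_n=(x^{n-1})$ for $n\ge2$. Then $J_1/J_2=0$, and for $n\ge2$ the map $(x^{n-1})/(x^n)\to(x^n)/(x^{n+1})$ induced by multiplication by $x$ is injective. In degree $0$ the map $A/(x)\to A/(x)$ is zero. So $(\dagger)$ holds, although $J_1=(x)$ is smaller than $\varphi^{-1}(\mathfrak qD)=A$.

Consequences of $(\dagger)$: we have $\mathfrak q^n=\mathfrak q^nJ_0\subseteq J_n$. If $J_{n+1}=\mathfrak qJ_n$ for $n\ge n_0$, then $J_n=\mathfrak q^{n-n_0}J_{n_0}\subseteq\mathfrak q^{n-n_0}$ for $n\ge n_0$. Moreover $\mathrm{gr}_J(A)$ is a finite graded module over $P=(A/\mathfrak q)[T_1,\dots,T_s]$, with $T_i$ acting as $x_i$, because it is generated in degrees $\le n_0$. Hence $\ell(A/J_{n+1})$ is a polynomial for $n\gg0$. Comparing with $\ell(A/\mathfrak q^{n+1-n_0})$ and $\ell(A/\mathfrak q^{n+1})$, its leading term is $e(\mathfrak q,A)n^s/s!$.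

**Lemma 3.** Assume $(\dagger)$, $s\ge2$, and $k=A/\mathfrak n$ infinite. There are finitely many proper subspaces of $\mathfrak q/\mathfrak n\mathfrak q$ such that for every $y\in\mathfrak q$ whose image avoids them, $(\dagger)$ holds for $\bar A=A/yA$, $\mathfrak q\bar A$, $\bar D=D/yD$, $\bar J_n=J_n\bar A$ (here $\dim\bar A=s-1$), and
$$\ell(\bar A/\bar J_{n+1})=\ell(A/J_{n+1})-\ell(A/J_n)+\text{const}\qquad(n\gg0).$$

*Proof.* **Step 1: choosing $y$.** The aim is to have $y$ act injectively, in large degrees, on the cokernel of $\mathrm{gr}_J(A)\to E[T]$. That cokernel is too big to be a finite module, so we first cut it down. Fix $n_1$ such that $\mathrm{gr}_J(A)_n\to\mathrm{gr}_{\mathfrak q}(D)_n$ is injective for $n\ge n_1$, and let $g=\mathrm{gr}_J(A)_{\ge n_1}\subseteq E[T]$, a finite graded $P$-module. The coefficients of finitely many generators of $g$ generate a finitely generated submodule $E_0\subseteq E$, and $g\subseteq E_0[T]$. Put $V=E_0[T]/g$, a finite graded $P$-module. Its associated primes are graded and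 contain the nilpotent ideal $\mathfrak nP$. Such a prime not containing $P_+$ therefore meets $k[T]_1\cong\mathfrak q/\mathfrak n\mathfrak q$ (modulo $\mathfrak nP$) in a proper subspace. The excluded subspaces are these, and $0$.

Let $y=\sum a_ix_i$ avoid them and put $T_y=\sum a_iT_i$. Multiplication by $T_y$ on $\mathrm{gr}_J(A)$ and on $\mathrm{gr}_{\mathfrak q}(D)=E[T]$ is induced by multiplication by $y$. Some $a_i$ is a unit, so $y$ belongs to a set of $s$ generators of $\mathfrak q$, and $T_y$ is a variable after a linear change of variables over $A$. Hence $\dim\bar A=s-1$; Lemma 1 applies to $\bar D$ and gives $\mathrm{gr}_{\mathfrak q}(\bar D)=E[T]/T_yE[T]$; and $T_y$ is a nonzerodivisor on $E[T]$ and on $(E/E_0)[T]$. The latter says that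
$$E_0[T]/T_yE_0[T]\to E[T]/T_yE[T]\ \text{ is injective.}\tag{1}$$

**Step 2: the length formula.** If $n\ge n_1$, $a\in J_n$ and $ya\in J_{n+2}$, then $T_y[a]=0$ in $\mathrm{gr}_J(A)_{n+1}\subseteq E[T]$, so $[a]=0$ and $a\in J_{n+1}$. Now let $m\ge n_1$, $a\in J_{n_1}$ and $ya\in J_{m+1}$. As long as $a\in J_n$ with $n_1\le n<m$ we have $ya\in J_{m+1}\subseteq J_{n+2}$, hence $a\in J_{n+1}$. So $a\in J_m$, and we have shown
$$(J_{m+1}:y)\cap J_{n_1}=J_m\qquad(m\ge n_1).$$
Thus $(J_{m+1}:y)/J_m$ is isomorphic to the image of $J_{m+1}:y$ in the finite length module $A/J_{n_1}$. These images decrease with $m$, so the length is eventually constant. Now take lengths in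
$$0\to(J_{n+1}:y)/J_n\to A/J_n\xrightarrow{\ y\ }A/J_{n+1}\to\bar A/\bar J_{n+1}\to0.$$

**Step 3: condition $(\dagger)$ for $\bar A$.** Lemma 1 gives completeness and quasi-regularity of $\bar D$. The conditions $\bar J_0=\bar A$, $\mathfrak q\bar J_n\subseteq\bar J_{n+1}$ with equality for $n\gg0$, and $\bar\varphi(\bar J_n)\subseteq\mathfrak q^n\bar D$ are inherited. What remains is injectivity in large degrees. Let $\Gamma=H^0_{P_+}(V)$. It is finitely generated and killed by a power of $P_+$, so it vanishes in large degrees. The associated primes of $V/\Gamma$ are those of $V$ not containing $P_+$. By the choice of $y$, none of them contains $T_y$. So $T_y$ is a nonzerodivisor on $V/\Gamma$, and $0:_VT_y\subseteq\Gamma$ vanishes in large degrees. The snake lemma for multiplication by $T_y$ on $0\to g\to E_0[T]\to V\to0$, together with (1), shows that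
$$g/T_yg\to E_0[T]/T_yE_0[T]\subseteq E[T]/T_yE[T]=\mathrm{gr}_{\mathfrak q}(\bar D)$$
is injective in large degrees. For $n>n_1$,
$$\mathrm{gr}_{\bar J}(\bar A)_n=\frac{J_n}{J_{n+1}+(J_n\cap yA)}\quad\text{is a quotient of}\quad\frac{J_n}{J_{n+1}+yJ_{n-1}}=(g/T_yg)_n ,$$
and the map $(g/T_yg)_n\to\mathrm{gr}_{\mathfrak q}(\bar D)_n$ factors through this quotient. A surjection followed by a map, with injective composite, is an isomorphism followed by an injection. So $\mathrm{gr}_{\bar J}(\bar A)_n\to\mathrm{gr}_{\mathfrak q}(\bar D)_n$ is injective for $n\gg0$. $\square$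

## What $(S_2)$ leaves behind after cutting

The property $(S_2)$ itself need not be visible on $R/yR$. We pass to a dimension condition on the duals of local cohomology, which is inherited by general quotients.

**Definition (the modules $K^i$ and condition $(\sigma)$).** Let $(A,\mathfrak n)$ be a quotient of a regular local ring $\Lambda$ of dimension $N$. Put $K^i(A)=\mathrm{Ext}_\Lambda^{N-i}(A,\Lambda)$. We say that $A$ satisfies $(\sigma)$ if
$$\dim K^i(A)\le\max(0,i-2)\qquad\text{for all }0\le i<\dim A,$$
where the zero module has dimension $-\infty$.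

By local duality, $K^i(A)\otimes_\Lambda\widehat\Lambda$ is Matlis dual to $H^i_{\mathfrak n}(A)$. So one of $K^i(A)$, $H^i_{\mathfrak n}(A)$ has finite length (or vanishes) if and only if the other does. In particular, under $(\sigma)$ the modules $H^0,H^1,H^2$ have finite length, as far as their index is $<\dim A$.

**Example 7.** For the ring $G$ of Example 3, $H^0_{\mathfrak m}(G)=0$ and $H^1_{\mathfrak m}(G)=k$. So $K^0(G)=0$, $\dim K^1(G)=0$, and $G$ satisfies $(\sigma)$ although it is not $(S_2)$. The three-dimensional ring $G[[u]]$ does not satisfy $(\sigma)$: by flat base change $K^2(G[[u]])=K^1(G)[[u]]$ has dimension $1>\max(0,0)$.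

**Lemma 4.** (a) A catenary local ring satisfying $(S_2)$ is equidimensional.

(b) If $R$ is $(S_2)$ and a quotient of a regular local ring, then $R$ satisfies $(\sigma)$.

(c) Let $A$ satisfy $(\sigma)$, $\dim A=s\ge2$, and let $y\in\mathfrak n$ be a parameter (i.e. $\dim A/yA=s-1$) avoiding all primes $\ne\mathfrak n$ in $\mathrm{Ass}(A)\cup\bigcup_{i<s}\mathrm{Ass}(K^i(A))$. Then $0:_Ay$ has finite length, and $A/yA$ satisfies $(\sigma)$.

*Proof.* (a) Induct on the dimension. In dimension $\le1$ the ring $R$ is Cohen–Macaulay, hence equidimensional. Let $\dim R\ge2$. Then $\operatorname{depth}R\ge2$, so no minimal prime is maximal, and the punctured spectrum $U$ is connected by Hartshorne's theorem. Suppose the minimal primes do not all have the same coheight. Split them into two nonempty classes such that primes in different classes have different coheights. This covers $U$ by two nonempty closed sets, which must meet. So there are a prime $\mathfrak p\ne\mathfrak m$ and minimal primes $P,P'\subseteq\mathfrak p$ with $\dim R/P\neq\dim R/P'$.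 By induction $R_{\mathfrak p}$ is equidimensional, so $\operatorname{ht}(\mathfrak p/P)=\operatorname{ht}(\mathfrak p/P')$. As $R$ is catenary, $\dim R/P=\operatorname{ht}(\mathfrak p/P)+\dim R/\mathfrak p=\dim R/P'$, a contradiction.

(b) Let $d=\dim R$ and $\mathfrak p\in\mathrm{Supp}\,K^i(R)$ with $i<d$. The localization of $\Lambda$ at the preimage of $\mathfrak p$ has dimension $N-\dim R/\mathfrak p$, so $K^i(R)_{\mathfrak p}=K^j(R_{\mathfrak p})$ with $j=i-\dim R/\mathfrak p$, and therefore $H^j_{\mathfrak pR_{\mathfrak p}}(R_{\mathfrak p})\ne0$. If $\dim R_{\mathfrak p}\ge2$, then $j\ge\operatorname{depth}R_{\mathfrak p}\ge2$, so $\dim R/\mathfrak p\le i-2$. If $\dim R_{\mathfrak p}\le1$, then $R_{\mathfrak p}$ is Cohen–Macaulay, so $j=\dim R_{\mathfrak p}$ and $i=\dim R_{\mathfrak p}+\dim R/\mathfrak p$. By (a) and catenarity this equals $d$, a contradiction. So $\dim K^i(R)\le i-2$ for $i<d$.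

(c) An associated prime of $L=0:_Ay$ lies in $\mathrm{Ass}(A)$ and contains $y$, so it equals $\mathfrak n$, and $\ell(L)<\infty$. In the same way $0:_{K^i(A)}y$ has finite length for $i<s$. Also $\dim K^i(A)/yK^i(A)\le\max(0,\dim K^i(A)-1)$ for $i<s$, since $y$ lies in no minimal prime of $K^i(A)$ other than possibly $\mathfrak n$.

Next we compare $K^i(A/yA)$ with $K^i(A)$ and $K^{i+1}(A)$. Since $L$ has finite length, $\mathrm{Ext}^l_\Lambda(L,\Lambda)=0$ for $l<N$. So $A\to A/L$ induces isomorphisms $\mathrm{Ext}^l_\Lambda(A/L,\Lambda)\cong\mathrm{Ext}^l_\Lambda(A,\Lambda)$ for $l\le N-1$. The composite $A\to A/L\xrightarrow{y}A$ is multiplication by $y$. Hence in the long exact sequence of $0\to A/L\xrightarrow{y}A\to A/yA\to0$ the maps $\mathrm{Ext}^l(A,\Lambda)\to\mathrm{Ext}^l(A/L,\Lambda)\cong\mathrm{Ext}^l(A,\Lambda)$, for $l\le N-1$, are multiplication by $y$. Using $l=N-i-1$ and $l=N-i$ with $i\ge1$ we get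
$$0\to K^{i+1}(A)/yK^{i+1}(A)\to K^i(A/yA)\to0:_{K^i(A)}y\to0\qquad(i\ge1).$$
Let $1\le i<s-1$. As $i+1<s$, $(\sigma)$ gives $\dim K^{i+1}(A)\le\max(0,i-1)$, so the left term has dimension $\le\max(0,i-2)$. The right term has finite length. So $\dim K^i(A/yA)\le\max(0,i-2)$. Finally $K^0(A/yA)$ has finite length because $H^0_{\mathfrak n}(A/yA)$ does. $\square$

## Proof of Theorem A

**Step 1: reduction to an infinite residue field and complete $B$.** Lemma 3 needs the first and Lemma 1 the second. Let $R'=R[t]_{\mathfrak mR[t]}$. It is faithfully flat over $R$, of dimension $d$, with maximal ideal $\mathfrak mR'$ and infinite residue field. If $R$ is a quotient of the regular local ring $\Lambda$ with maximal ideal $\mathfrak m_\Lambda$, then $R'$ is a quotient of the regular local ring $\Lambda[t]_{\mathfrak m_\Lambda\Lambda[t]}$. It is $(S_2)$ since the fibres of $R\to R'$ are regular (Matsumura, Thm 23.9). Put $B'=B\otimes_RR'$. By faithful flatness $x_1,\dots,x_d$ is $B'$-regular. Tensoring the injection $R/I_n\hookrightarrow B/Q^nB$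 with $R'$ shows that the preimage of $Q^nB'$ in $R'$ is $I_nR'$. Lengths are unchanged, $\ell_{R'}(M\otimes R')=\ell_R(M)$, because $\mathfrak mR'$ is the maximal ideal. The module $\bigoplus I_nR't^n=(\bigoplus I_nt^n)\otimes_RR'$ is finite over $R'[QR't]$. The ring $R$ is Cohen–Macaulay if and only if $R'$ is, since the closed fibre is a field. Local cohomology commutes with flat base change, so $H^d(R)\to H^d(B)$ is injective if and only if $H^d(R')\to H^d(B')$ is. And $I_n=Q^n$ if and only if $I_nR'=Q^nR'$.

Next replace $B'$ by its $Q$-adic completion $\widehat{B'}$. As $Q$ is finitely generated, $\widehat{B'}$ is complete and $\widehat{B'}/Q^n\widehat{B'}=B'/Q^nB'$. So the preimages $I_n$ and the graded module $\mathrm{gr}_Q$ are unchanged. In particular $\widehat{B'}$ is quasi-regular, and by Lemma 1 $x_1,\dots,x_d$ is $\widehat{B'}$-regular. Finally, $H^d_{\mathfrak m}(M)=\varinjlim_nM/(x_1^n,\dots,x_d^n)M$, and $(x_1^n,\dots,x_d^n)\supseteq Q^{dn}$, so $H^d_{\mathfrak m}$ is unchanged too.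

From now on, except in Step 7, $R/\mathfrak m$ is infinite and $B$ is complete and quasi-regular. Then $(R,Q,\varphi,(I_n))$ satisfies $(\dagger)$. Indeed $QI_n\subseteq I_{n+1}$, with equality for $n\gg0$, because $\bigoplus I_nt^n$ is generated by finitely many homogeneous elements. And $I_n/I_{n+1}\to Q^nB/Q^{n+1}B$ is injective for all $n$ by the definition of $I_{n+1}$. In particular $\ell(R/I_{n+1})$ is eventually a polynomial, and $e_0=e(Q,R)$.

**Step 2: if $R$ is Cohen–Macaulay and $H^d(R)\to H^d(B)$ is injective, then $I_n=Q^n$ and $e_1=0$.** Lemma 2(c) with $C=R$, $D=B$ gives $K=0$, and Lemma 2(b) gives $I_n=Q^n$ for all $n$. So $\ell(R/I_{n+1})=\ell(R/Q)\binom{n+d}d$ and $e_1=0$.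

**Step 3: the case $d=1$.** Here $R$ is Cohen–Macaulay by $(S_2)$, so $\ell(R/Q)=e_0$. Lemma 2(a) with $C=R$ reads $e_0(n+1)-e_1\le e_0(n+1)-\ell(K)$ for $n\gg0$, so $e_1\ge\ell(K)\ge0$. If $e_1=0$, then $K=0$, and $H^1(R)\to H^1(B)$ is injective by Lemma 2(c).

From now on $d\ge2$.

**Step 4: cutting down to dimension two.** The purpose is to reach a ring where $H^0,H^1$ have finite length, while keeping $e_0$ and $e_1$. Put $R_d=R$, $B_d=B$, $J^{(d)}=(I_n)$. The ring $R_d$ satisfies $(\sigma)$ by Lemma 4(b). For $j=d,d-1,\dots,3$ we choose $y_j\in QR_j$ such that Lemma 3 applies to $R_j\to B_j$ and Lemma 4(c) applies to $R_j$, and put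
$$R_{j-1}=R_j/y_jR_j,\qquad B_{j-1}=B_j/y_jB_j,\qquad J^{(j-1)}=J^{(j)}R_{j-1}.$$
This is possible. Lemma 3 excludes finitely many proper subspaces of $QR_j/\mathfrak mQR_j$, including $0$, so $y_j$ is automatically a parameter. A prime $\mathfrak p\ne\mathfrak mR_j$ does not contain the $\mathfrak m$-primary ideal $QR_j$, and to avoid it one excludes the subspace $((\mathfrak p\cap QR_j)+\mathfrak mQR_j)/\mathfrak mQR_j$, which is proper by Nakayama. A vector space over an infinite field is not a finite union of proper subspaces. We obtain, for $2\le j\le d$: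

- $\dim R_j=j$, the ring $R_j$ satisfies $(\sigma)$, and $(\dagger)$ holds for $(R_j,QR_j,\varphi_j:R_j\to B_j,J^{(j)})$;
- $H^i_{\mathfrak m}(B_j)=0$ for $i<j$, by Lemma 1;
- for $j\ge3$, $0:_{R_j}y_j$ has finite length and $y_j$ is a nonzerodivisor on $B_j$.

Taking differences, $\binom{n+a}a-\binom{n+a-1}a=\binom{n+a-1}{a-1}$. So by the length formula of Lemma 3 each cut lowers all binomials by one and adds a constant. A constant added before the last cut disappears at the next difference. Hence
$$\ell(R_2/J^{(2)}_{n+1})=e_0\binom{n+2}2-e_1(n+1)+\text{const}\qquad(n\gg0),\tag{2}$$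
with the same $e_0,e_1$ as for $R$, and $e_0=e(Q,R_2)$ by $(\dagger)$.

**Step 5: the count in dimension two.** The purpose is to show $e_1\ge0$ and to extract information from $e_1=0$. By $(\sigma)$, $H^0_{\mathfrak m}(R_2)$ and $H^1_{\mathfrak m}(R_2)$ have finite length. But $R_2$ need not be Cohen–Macaulay, so we replace it by its ideal transform. For every module $M$ put $\mathbf D(M)=\varinjlim_n\mathrm{Hom}(\mathfrak m^n,M)$. By Brodmann–Sharp, *Local Cohomology*, §2.2, there is a natural exact sequence
$$0\to H^0_{\mathfrak m}(M)\to M\to\mathbf D(M)\to H^1_{\mathfrak m}(M)\to0,$$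
and $H^0_{\mathfrak m}(\mathbf D(M))=H^1_{\mathfrak m}(\mathbf D(M))=0$, $H^2_{\mathfrak m}(M)\cong H^2_{\mathfrak m}(\mathbf D(M))$. (For the ring $G$ of Example 3: $\mathbf D(\widetilde G)=\widetilde G$ as $H^0,H^1$ vanish, and $\mathbf D(G)=\mathbf D(\widetilde G)$ as $\widetilde G/G$ has finite length. So $\mathbf D(G)=\widetilde G$.)

Let $C=\mathbf D(R_2)$. It is finitely generated, because $R_2$ is and $H^1_{\mathfrak m}(R_2)$ has finite length. Also $H^2_{\mathfrak m}(C)\cong H^2_{\mathfrak m}(R_2)\ne0$ and $H^0_{\mathfrak m}(C)=H^1_{\mathfrak m}(C)=0$. So $C$ is a Cohen–Macaulay $R_2$-module of dimension 2. The map $R_2\to C$ has kernel and cokernel of finite length, so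
$$\ell(C/QC)=e(Q,C)=e(Q,R_2)=e_0.$$
As $H^0_{\mathfrak m}(B_2)=H^1_{\mathfrak m}(B_2)=0$, we have $\mathbf D(B_2)=B_2$. By naturality $\varphi_2$ factors as $R_2\to C\xrightarrow{\psi}B_2$, compatibly with $H^2_{\mathfrak m}$.

We now compare the filtration $J_n=J_n^{(2)}$ with the preimages $J'_n=\varphi_2^{-1}(Q^nB_2)\supseteq J_n$. By $(\dagger)$ there is $n_1$ with $J_n\cap J'_{n+1}=J_{n+1}$ for $n\ge n_1$. Then $J'_m\cap J_{n_1}=J_m$ for all $m\ge n_1$. This is clear for $m=n_1$. If it holds for $m$, then $J'_{m+1}\cap J_{n_1}\subseteq J'_m\cap J_{n_1}=J_m$, so $J'_{m+1}\cap J_{n_1}=J'_{m+1}\cap J_m=J_{m+1}$. Hence $J'_m/J_m$ embeds in $R_2/J_{n_1}$, and $\ell(J'_m/J_m)$ is bounded. Since $R_2/J'_{n+1}\hookrightarrow C/\psi^{-1}(Q^{n+1}B_2)$, Lemma 2(a) with $s=2$ gives, for $n\gg0$,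
$$\ell(R_2/J_{n+1})\le\ell(R_2/J'_{n+1})+\text{const}\le e_0\binom{n+2}2-\ell(K)(n+1)+\text{const},$$
where $K=\ker(C/QC\to B_2/QB_2)$. Comparing with (2),
$$e_1\ge\ell(K)\ge0 .$$
If $e_1=0$, then $K=0$, and by Lemma 2(c) the map $H^2_{\mathfrak m}(R_2)=H^2_{\mathfrak m}(C)\to H^2_{\mathfrak m}(B_2)$ is injective.

This does not make $R_2$ Cohen–Macaulay. For $G\subset F$ of Example 3 the map $H^2_{\mathfrak m}(G)=H^2_{\mathfrak m}(\widetilde G)\to H^2_{\mathfrak m}(F)$ is injective, because $\widetilde G$ is a direct summand of $F$, while $H^1_{\mathfrak m}(G)\ne0$. That is why the next step says nothing about $H^1$.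

**Step 6: climbing back to dimension $d$.** Let $e_1=0$. I claim that for $2\le j\le d$:

- $(a_j)$ $H^i_{\mathfrak m}(R_j)=0$ for $2\le i<j$;
- $(b_j)$ $H^j_{\mathfrak m}(R_j)\to H^j_{\mathfrak m}(B_j)$ is injective.

For $j=2$, $(a_2)$ is empty and $(b_2)$ is Step 5. Assume the claim for some $j$ with $2\le j<d$. Put $y=y_{j+1}$ and $L=0:_{R_{j+1}}y$, which has finite length. As $y$ is a nonzerodivisor on $B_{j+1}$ and $y\varphi_{j+1}(L)=0$, we have $\varphi_{j+1}(L)=0$. So there is a map of exact sequences
$$\begin{array}{ccccccccc}0&\to&R_{j+1}/L&\xrightarrow{\,y\,}&R_{j+1}&\to&R_j&\to&0\\&&\downarrow&&\downarrow&&\downarrow\\0&\to&B_{j+1}&\xrightarrow{\,y\,}&B_{j+1}&\to&B_j&\to&0.\end{array}$$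
Since $H^i(L)=0$ for $i\ge1$, $H^i(R_{j+1})\cong H^i(R_{j+1}/L)$ for $i\ge1$. Hence for $i\ge1$ there are exact sequences
$$H^i(R_{j+1})\xrightarrow{y}H^i(R_{j+1})\to H^i(R_j)\xrightarrow{\delta}H^{i+1}(R_{j+1})\xrightarrow{y}H^{i+1}(R_{j+1}).\tag{3}$$
By the diagram, the composite $H^j(R_j)\xrightarrow{\delta}H^{j+1}(R_{j+1})\to H^{j+1}(B_{j+1})$ equals $H^j(R_j)\to H^j(B_j)\to H^{j+1}(B_{j+1})$. In the latter, the first map is injective by $(b_j)$ and the second because $H^j(B_{j+1})=0$. So
$$H^j(R_j)\xrightarrow{\delta}H^{j+1}(R_{j+1})\to H^{j+1}(B_{j+1})\quad\text{is injective.}\tag{4}$$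
In particular $\delta$ is injective for $i=j$.

*Proof of $(a_{j+1})$.* If $2\le i<j$, then $H^i(R_j)=0$ by $(a_j)$, so by (3) $y$ is injective on $H^{i+1}(R_{j+1})$. This module is $\mathfrak m$-torsion, so it is $0$. Thus $H^{i'}(R_{j+1})=0$ for $3\le i'\le j$. It remains to treat $H^2(R_{j+1})$. First, $H^2(R_{j+1})=yH^2(R_{j+1})$: in (3) with $i=2$, either $j=2$ and $\delta$ is injective by (4), so that $H^2(R_3)\to H^2(R_2)$ is zero; or $j\ge3$ and $H^2(R_j)=0$. Second, $2<j+1=\dim R_{j+1}$, so by $(\sigma)$ the module $H^2(R_{j+1})$ has finite length. By Nakayama it is $0$.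

*Proof of $(b_{j+1})$.* If the kernel of $H^{j+1}(R_{j+1})\to H^{j+1}(B_{j+1})$ is nonzero, then, being $\mathfrak m$-torsion, it contains some $\eta\ne0$ killed by $\mathfrak m$, hence by $y$. By (3) with $i=j$, $\eta=\delta(\xi)$ for some $\xi\in H^j(R_j)$. Since $\eta$ maps to $0$ in $H^{j+1}(B_{j+1})$, (4) gives $\xi=0$, so $\eta=0$, a contradiction.

For $j=d$ the claim gives $H^i_{\mathfrak m}(R)=0$ for $2\le i<d$, and $H^0_{\mathfrak m}(R)=H^1_{\mathfrak m}(R)=0$ by $(S_2)$. So $R$ is Cohen–Macaulay and $H^d_{\mathfrak m}(R)\to H^d_{\mathfrak m}(B)$ is injective. By Step 1 both statements descend to the original $R$ and $B$, and by Step 2 $I_n=Q^n$ for all $n$.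

**Step 7: arbitrary parameter ideals $Q'$.** We return to the original $R,B$ and assume that $R$ is Cohen–Macaulay with $H^d_{\mathfrak m}(R)\to H^d_{\mathfrak m}(B)$ injective. Let $Q'=(x'_1,\dots,x'_d)$ and $\varphi(r)\in Q'B$. Compute $H^d_{\mathfrak m}$ by the Čech complex on $x'_1,\dots,x'_d$. Since $\varphi(r)=\sum x'_ib_i$, the class $[\varphi(r)/x'_1\cdots x'_d]$ in $H^d_{\mathfrak m}(B)$ is $0$. By injectivity $[r/x'_1\cdots x'_d]=0$ in $H^d_{\mathfrak m}(R)$, and since $R$ is Cohen–Macaulay, $r\in Q'$. $\blacksquare$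

## Tight closure of powers as a contraction

To apply Theorem A we need an algebra $B$. We use the following published facts.

- (T1) $x\in I^*$ if and only if its image lies in $(I\,R/P)^*$ for all minimal primes $P$ (Hochster–Huneke, JAMS 3 (1990)).
- (T2) If $A\subseteq T$ is a module-finite extension of Noetherian domains of characteristic $p$, then $IT\cap A\subseteq I^*$ (ibid.).
- (T3) $I^*\subseteq\overline I$ (ibid.).
- (T4) If $A$ is an excellent local domain of characteristic $p$, every system of parameters of $A$ is a regular sequence on $A^+$, the integral closure of $A$ in an algebraic closure of $\mathrm{Frac}(A)$ (Hochster–Huneke, Ann. of Math. 135 (1992)).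
- (T5) In that case $\mathfrak q^*=\mathfrak qA^+\cap A$ for every parameter ideal $\mathfrak q$ (K. Smith, Invent. Math. 115 (1994)).
- (T6) A reduced excellent local ring $R$ has a completely stable test element; in particular there is $c\in R^\circ$ such that, for every ideal $\mathfrak a$ of $\widehat R$ and every $x\in\mathfrak a^*$, $cx^q\in\mathfrak a^{[q]}$ for all $q$ (Hochster–Huneke, Trans. AMS 346 (1994), §6).
- (T7) If $R$ is complete and reduced, there is $k$ with $\overline{Q^n}\subseteq Q^{n-k}$ for $n\ge k$ (Rees 1961). Hence $\bigoplus\overline{Q^n}t^n$ is a finite $R[Qt]$-module, because it is contained in the module generated by $1,t,\dots,t^k$.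

**Example 8.** For the cusp $A=k[[t^2,t^3]]$ we have $t\in A^+$, and $t^3=t^2\cdot t\in t^2A^+\cap A$. This is the element of $(t^2)^*\setminus(t^2)$ found in Example 1.

**Lemma 5.** Let $R$ be excellent with $\widehat R$ reduced, $I$ $\mathfrak m$-primary. Then $(I\widehat R)^*=I^*\widehat R$. Hence $e_i^*(Q)=e_i^*(Q\widehat R)$; and if $\widehat R$ is $F$-rational, so is $R$.

*Proof.* By going down for the flat map $R\to\widehat R$, minimal primes of $\widehat R$ contract to minimal primes of $R$, so $R^\circ\subseteq\widehat R^\circ$ and $I^*\widehat R\subseteq(I\widehat R)^*$. Conversely, as $\widehat R/I\widehat R=R/I$, the ideal $(I\widehat R)^*$, which contains $I\widehat R$, is extended from its contraction to $R$. So let $x\in R\cap(I\widehat R)^*$. With $c$ as in (T6), $cx^q\in I^{[q]}\widehat R\cap R=I^{[q]}$ for all $q$, so $x\in I^*$. Applying this to the powers of $Q$ gives $\ell(R/(Q^{n+1})^*)=\ell(\widehat R/(Q^{n+1}\widehat R)^*)$, hence the statement on $e_i^*$. If $\widehat R$ is $F$-rational and $Q$ is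 a parameter ideal of $R$, then $Q^*\subseteq(Q\widehat R)^*\cap R=Q\widehat R\cap R=Q$. $\square$

Fact (T5) speaks of parameter ideals, while we need the powers $Q^n$. The passage from one to the other is the content of the next lemma.

**Lemma 6.** Let $R$ be complete, reduced, equidimensional, of characteristic $p$ and dimension $d\ge1$. Let $B=\prod_{P\in\mathrm{Min}R}(R/P)^+\supseteq R$. Every system of parameters $x_1,\dots,x_d$ of $R$ is $B$-regular. For $Q=(x_1,\dots,x_d)$ we have $(Q^n)^*=Q^nB\cap R$ for all $n\ge1$, and $\bigoplus(Q^n)^*t^n$ is a finite $R[Qt]$-module.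

*Proof.* **Step 1: regularity.** By equidimensionality $x_1,\dots,x_d$ is a system of parameters in each $R/P$, and (T4) applies to each factor.

**Step 2: finiteness.** We have $Q(Q^n)^*\subseteq(Q^{n+1})^*$: if $a\in Q$ and $cx^q\in(Q^n)^{[q]}$, then $c(ax)^q\in(Q^{n+1})^{[q]}$. So $\bigoplus(Q^n)^*t^n$ is an $R[Qt]$-module. By (T3) it is contained in $\bigoplus\overline{Q^n}t^n$, which is finite by (T7), and $R[Qt]$ is Noetherian.

**Step 3: $Q^nB\cap R\subseteq(Q^n)^*$.** Let $x\in Q^nB\cap R$. For each $P$ the image of $x$ lies in $Q^n(R/P)^+$. Only finitely many elements of $(R/P)^+$ are needed to express it, so it lies in $Q^nT$ for a module-finite extension domain $T$ of $R/P$. Use (T2), then (T1).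

**Step 4: $(Q^n)^*\subseteq Q^nB$.** Let $z$ be the image in $A=R/P$ of an element of $(Q^n)^*$, and $M=A^+$. For $a\in\mathbb Z^d_{\ge1}$ with $\sum a_i=n+d-1$ put $(x^a)=(x_1^{a_1},\dots,x_d^{a_d})$. Then $Q^n\subseteq(x^a)$: a monomial $x^b$ with $b_i\le a_i-1$ for all $i$ has degree $\le n-1$. So $z\in((x^a)A)^*\subseteq(x^a)M$ by (T1) and (T5), for every such $a$. We show that $z\in Q^mM$ implies $z\in Q^{m+1}M$ for $0\le m<n$. Starting from $z\in Q^0M$ this gives $z\in Q^nM$.

Write $z=\sum_{|b|=m}x^bz_b$ with $z_b\in M$ and fix $b$. As $\sum(b_i+1)=m+d\le n+d-1$, we may choose $a$ with $a_i\ge b_i+1$ and $\sum a_i=n+d-1$. Put $u_0=\prod x_i^{a_i-1-b_i}$. If $b'\ne b$ and $|b'|=m$, then $b'_i\ge b_i+1$ for some $i$, so $x_i^{a_i}$ divides $u_0x^{b'}$ and $u_0x^{b'}\in(x^a)$. Since also $u_0z\in(x^a)M$, we get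
$$\prod_ix_i^{a_i-1}\cdot z_b=u_0x^bz_b\in(x^a)M .$$
By (T4), applied to permutations of the systems of parameters consisting of powers of the $x_i$, each $x_i$ is a nonzerodivisor on $M$ modulo any powers of the other $x_j$. So if $x_1^{a_1-1}u\in(x_1^{a_1},x_2^{a_2},\dots,x_d^{a_d})M$, then $x_1^{a_1-1}(u-x_1v)\in(x_2^{a_2},\dots,x_d^{a_d})M$ for some $v\in M$, hence $u\in(x_1,x_2^{a_2},\dots,x_d^{a_d})M$. Apply this with $u=\prod_{i\ge2}x_i^{a_i-1}z_b$, then argue in the same way with $x_2$ modulo $x_1,x_3^{a_3},\dots,x_d^{a_d}$, and so on. At the end $z_b\in(x_1,\dots,x_d)M$. As $b$ was arbitrary, $z\in Q^{m+1}M$.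

So every element of $(Q^n)^*$ has its image in $Q^n(R/P)^+$ for each $P$, and $\prod_PQ^n(R/P)^+=Q^nB$. $\square$

By Lemma 6 and $(\dagger)$ (after Step 1 of the proof of Theorem A, which does not use $(S_2)$ for this), the polynomial behaviour of $\ell(R/(Q^{n+1})^*)$ and the equality $e_0^*(Q)=e(Q,R)$ hold for such $R$.

## Proof of Theorem 1

The ring $\widehat R$ is $(S_2)$ and catenary, hence equidimensional by Lemma 4(a). Let $B$ be the algebra of Lemma 6 for $\widehat R$.

**Step 1: (i) implies (iii).** Let $e_1^*(Q)=0$. By Lemma 5, $e_1^*(Q\widehat R)=0$. By Lemma 6, $(Q^n\widehat R)^*=Q^nB\cap\widehat R$, and the hypotheses of Theorem A hold for the inclusion $\widehat R\subseteq B$, since a complete local ring is a quotient of a regular local ring. The $e_1$ of Theorem A is $e_1^*(Q\widehat R)=0$. Hence $\widehat R$ is Cohen–Macaulay and $Q'B\cap\widehat R=Q'$ for every parameter ideal $Q'$ of $\widehat R$. By Lemma 6 with $n=1$, this says $Q'^*=Q'$. So $\widehat R$ is $F$-rational, and $R$ is $F$-rational by Lemma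 5.

**Step 2: (iii) implies (ii).** Let $R$ be $F$-rational and $Q=(x_1,\dots,x_d)$. For every $a\in\mathbb Z^d_{\ge1}$ the parameter ideal $(x^a)R$ is tightly closed, so Lemmas 6 and 5 give
$$(x^a)B\cap\widehat R=((x^a)\widehat R)^*=(x^a)\widehat R .$$
First, $\widehat R$ is Cohen–Macaulay. If $x_{i+1}z\in(x_1,\dots,x_i)\widehat R$ with $0\le i<d$, then $z\in(x_1,\dots,x_i)B\cap\widehat R$ by regularity on $B$. Therefore
$$z\in\bigcap_N(x_1,\dots,x_i,x_{i+1}^N,\dots,x_d^N)\widehat R=(x_1,\dots,x_i)\widehat R$$
by Krull's intersection theorem. Second, $\widehat R/Q\widehat R\to B/QB$ is injective and $B$ is quasi-regular, so Lemma 2(b) gives $(Q^n\widehat R)^*=Q^nB\cap\widehat R=Q^n\widehat R$. Thus $\ell(R/(Q^{n+1})^*)=\ell(R/Q)\binom{n+d}d$, and $e_1^*(Q)=0$.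

**Step 3: (ii) implies (i).** This is trivial, since parameter ideals exist. $\blacksquare$

## The $S_2$-ification and Theorem 2

By Lemma 5, $e_1^*(Q)=e_1^*(Q\widehat R)$, so for (i) and (ii) we may compute over $\widehat R$, with $Q$ running over parameter ideals of $R$. Write $R$ for $\widehat R$: a complete, reduced, equidimensional ring.

**Definition ($S_2$-ification).** Let $\mathcal K=\prod_P\mathrm{Frac}(R/P)$, the product over the minimal primes, and
$$S=\{f\in\mathcal K:\operatorname{ht}(R:_Rf)\ge2\},$$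
where the unit ideal has height $\infty$.

By Hochster–Huneke, *Indecomposable canonical modules and connectedness* (Contemp. Math. 159 (1994), §2), for $R$ complete, reduced and equidimensional, $S$ is a module-finite extension ring of $R$ satisfying $(S_2)$. For the ring $G$ of Example 3, $G:w$ is the maximal ideal, of height 2, so $\widetilde G\subseteq S$. As $S$ is integral over $G$ in $\mathrm{Frac}(G)$, and $\widetilde G$ is $F$-rational, hence normal (Hochster–Huneke, Trans. AMS 1994, Thm 4.2), $S=\widetilde G$.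

**Step 1: structure of $S$.** If $f_1,\dots,f_r$ generate $S$ as an $R$-module, the ideal $\bigcap_i(R:f_i)$ has height $\ge2$ and kills $S/R$. So $\dim S/R\le d-2$, and $S=R$ if $d=1$. As $R$ is complete, $S=\prod_jS_j$ with $S_j$ complete local, reduced and $(S_2)$. The nonzerodivisors of $R$ are units in $\mathcal K$, and inverting them turns $S$ into $\mathcal K$. So the minimal primes of $S$ correspond to the minimal primes $P$ of $R$, and the quotients are integral over $R/P$ inside $\mathrm{Frac}(R/P)$. Each quotient has dimension $d$, so each $S_j$ is equidimensional of dimension $d$. Moreover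
$$S\subseteq B=\prod_P(R/P)^+=\prod_jB_j,$$
where $B_j$ is the algebra of Lemma 6 for $S_j$.

**Step 2: $e_1^*(Q)$ is a positive combination of the $e_1^*(QS_j)$.** Let $N_n=Q^nB\cap S$ and let $r_j$ be the residue degree of $S_j$ over $R$. By Lemma 6, applied to the $S_j$ and to $R$, $N_n=\prod_j(Q^nS_j)^*$ and $N_n\cap R=(Q^n)^*$ for $n\ge1$. From $0\to R/(N_{n+1}\cap R)\to S/N_{n+1}\to S/(R+N_{n+1})\to0$ and $N_{n+1}\supseteq Q^{n+1}S$ we get
$$0\le \sum_jr_j\,\ell_{S_j}\bigl(S_j/(Q^{n+1}S_j)^*\bigr)-\ell_R\bigl(R/(Q^{n+1})^*\bigr)=\ell_R\bigl(S/(R+N_{n+1})\bigr)\le\ell_R\bigl((S/R)/Q^{n+1}(S/R)\bigr).$$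
The right side is $O(n^{d-2})$ if $d\ge2$, because $\dim S/R\le d-2$, and it is $0$ if $d=1$. So the coefficients of $n^d$ and $n^{d-1}$ agree, and
$$e_1^*(Q)=\sum_jr_j\,e_1^*(QS_j).\tag{5}$$

**Step 3: non-negativity and (i) $\Leftrightarrow$ (ii) $\Leftrightarrow$ (iii).** Theorem A applies to $S_j\subseteq B_j$ by Lemma 6, so $e_1^*(QS_j)\ge0$, and $e_1^*(Q)\ge0$ by (5). As all $r_j\ge1$, $e_1^*(Q)=0$ if and only if all $e_1^*(QS_j)=0$. By Theorem 1 for the complete rings $S_j$, this holds if and only if all $S_j$ are $F$-rational. The last condition does not involve $Q$.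

**Step 4: (iii) implies (iv).** $F$-rational local rings are normal (Hochster–Huneke, Trans. AMS 1994, Thm 4.2). So $S$ is normal and integral over $R$ in $\mathcal K$; hence $S$ is the normalization of $R$, and its local factors are the $F$-rational rings $S_j$. If $\operatorname{ht}\mathfrak p\le1$, then $(S/R)_{\mathfrak p}=0$. So $R_{\mathfrak p}=S_{\mathfrak p}$ is a normal local ring of dimension $\le1$, hence regular. So $R$ is $(R_1)$.

**Step 5: (iv) implies (iii).** Let $f$ be in the normalization and $\operatorname{ht}\mathfrak p\le1$. Then $R_{\mathfrak p}$ is regular, hence normal, so $f\in R_{\mathfrak p}$ (inside $\mathcal K_{\mathfrak p}$). Clearing denominators, some element outside $\mathfrak p$ multiplies $f$ into $R$, that is, $R:_Rf\not\subseteq\mathfrak p$. As this holds for all $\mathfrak p$ of height $\le1$, $\operatorname{ht}(R:_Rf)\ge2$ and $f\in S$. Since $S$ is integral over $R$, $S$ is the normalization, and its local factors are $F$-rational by (iv). $\blacksquare$
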